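# Pretzel knots and the divisibility of the $\mathfrak{sl}(n)$ slice invariants $s_n$

We work over $\mathbb C$ and write $[k]=\frac{q^k-q^{-k}}{q-q^{-1}}=q^{k-1}+q^{k-3}+\dots+q^{1-k}$.

## 1. Is $s_n$ always a multiple of $2(n-1)$?

Let $K\subset S^3$ be a knot and $n\ge 2$. Gornik's perturbation of Khovanov–Rozansky $\mathfrak{sl}(n)$ homology is the Khovanov–Rozansky matrix factorization complex built with a potential whose derivative is $x^n-1$ instead of $x^n$. The quantum grading becomes a filtration. Let $\widetilde H^i_n(K)$ be the homology in homological degree $i$, let $\mathscr F^j\widetilde H^i_n(K)$ be the induced filtration, and put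
$$\widetilde H^{i,j}_n(K)=\mathscr F^j\widetilde H^i_n(K)/\mathscr F^{j-1}\widetilde H^i_n(K).$$
By a result of Lobb, there is $s_n(K)\in2\mathbb Z$ with
$$\widetilde P_n(q)=\sum_j\dim_{\mathbb C}\widetilde H^{0,j}_n(K)\,q^j=q^{s_n(K)}[n].$$
This defines $s_n(K)$. We also use the following known facts as context: $s_n$ is a homomorphism from the smooth concordance group to $\mathbb Z$; $s_2=-s$ with $s$ Rasmussen's invariant; the smooth slice genus satisfies $g_*(K)\ge|s_n(K)|/(2(n-1))$; and if $K$ has a diagram $D$ with only positive crossings, then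
$$g_*(K)=-\frac{s_n(K)}{2(n-1)}=\tfrac12\big(1-\#O(D)+\operatorname{wr}(D)\big),$$
where $\#O(D)$ is the number of circles in the oriented resolution and $\operatorname{wr}(D)$ is the writhe.

The answer one would first guess is visible in these formulas: the natural quantity is $s_n/(2(n-1))$, and it should be an integer. This is the conjecture posed in Andrew Lobb, "A note on Gornik's perturbation of Khovanov-Rozansky homology", arXiv:1012.2802 (2010).

**Conjecture.** For any knot $K$ and $n\ge2$ we have $s_n(K)\in2(n-1)\mathbb Z$.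

Let us test it. For $n=2$ it says $s_2(K)\in2\mathbb Z$, which is part of Lobb's result. If $K$ is positive, then $s_n(K)=-2(n-1)g_*(K)$, a multiple of $2(n-1)$; for the positive trefoil (two circles, writhe $3$) we get $-2(n-1)$. Since $s_n$ is a homomorphism, the guess also holds for mirror images of positive knots, for connected sums of all of these, and for everything concordant to such a sum. In Section 6 we compute the $(2,k)$ torus knots of both signs by hand, and they agree as well.

So a counterexample must mix positive and negative crossings in a way that no concordance undoes. Here is the family. Let $\ell>m\ge3$ be odd, so that $\ell\ge m+2$. Let $K(\ell,m)$ be the three-column pretzel knot $P(\ell,-m,2)$, with chirality such that the $\ell$ crossings of column 1 are positive. Each column has ends $NW,NE,SW,SE$. The end $NE$ of a column is joined to $NW$ of the next, $NW$ of column 1 is joined to $NE$ of column 3, and likewise for the south ends. In an odd column the strands run $SW$–$NE$ and $NW$–$SE$; in the column with two crossings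 they run $NW$–$SW$ and $NE$–$SE$. Writing $NE_1$ for the $NE$ end of column 1, and so on, we follow the strand from $SW_1$:
$$SW_1\to NE_1=NW_2\to SE_2=SW_3\to NW_3=NE_2\to SW_2=SE_1\to NW_1=NE_3\to SE_3=SW_1 .$$
All six strands are used, so there is one component. Column 1 is traversed upwards twice, column 2 downwards twice, and column 3 has its left strand going up and its right strand going down. Thus columns 1 and 2 are parallel, with $\ell$ positive and $m$ negative crossings, respectively. Column 3 is antiparallel. Its handedness is that of column 1, and reversing one strand changes the sign, so its two crossings are negative.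

**Theorem 1.** Let $\ell>m\ge3$ be odd. For all $n\ge2$,
$$s_n(K(\ell,m))=-(n-1)(\ell-m-2)-2 .$$

As $\ell-m$ is even, $s_n(K(\ell,m))\equiv-2$ modulo $2(n-1)$. In particular $s_n(P(5,-3,2))=-2$ for every $n\ge2$, and $-2\notin2(n-1)\mathbb Z$ for $n\ge3$.

**Corollary 2.** (1) The conjecture holds for $n=2$ and fails for every $n\ge3$. (2) For every $n\ge2$ the image of $s_n$ is exactly $2\mathbb Z$. (3) For $n\ne n'$ the homomorphisms $s_n,s_{n'}$ are linearly independent.

**Proof of Corollary 2 from Theorem 1.** Part (1) is clear. For (2), $s_n$ is a homomorphism into $2\mathbb Z$ that takes the value $-2$. For (3), on the positive trefoil and on $P(5,-3,2)$ the pair $(s_n,s_{n'})$ takes the values $(-2(n-1),-2(n'-1))$ and $(-2,-2)$; the determinant is $4(n-1)-4(n'-1)=4(n-n')\ne0$. $\square$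

## 2. Matrix factorizations over $\mathbb C[a]$ and webs

Filtered complexes are awkward to compute with. We replace the $1$ in $x^n-1$ by a variable $a$ of degree $2n$, which restores a grading; Section 3 explains how to set $a=1$ at the end. Put
$$p(x)=x^n-a,\qquad w(x)=\tfrac1{n+1}x^{n+1}-ax,\qquad w'=p,\qquad \deg x=2,\ \deg a=2n .$$

**Definition (matrix factorization).** Let $R$ be a graded $\mathbb C[a]$-algebra and $P\in R$ homogeneous of degree $2n+2$. A graded matrix factorization (mf) of potential $P$ is a graded free module $M=M^0\oplus M^1$ with an $R$-linear map $d$ exchanging the two summands, homogeneous of degree $n+1$, with $d^2=P$. Morphisms are $R$-linear maps commuting with $d$; $f,f'$ are homotopic if $f-f'=dH+Hd$. The category of mfs with morphisms up to homotopy is called hmf. If $P=0$, we write $H(M)=\ker d/\operatorname{im}d$. We write $M\langle k\rangle$ for $M$ with degrees raised by $k$.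

**Definition (Koszul rows).** The row $(f,b)$ is the mf $R_0\xrightarrow{f}R_1\xrightarrow{b}R_0$ of potential $fb$, where $R_0,R_1$ are copies of $R$ with suitable shifts. Several rows mean the tensor product over $R$, with potential $\sum f_ib_i$.

Two elementary facts are used all the time. Multiplication by $f$ and by $b$ is null-homotopic on $(f,b)$: the identity $R_0\to R_1$ is a homotopy for $b$, the identity $R_1\to R_0$ one for $f$. And row operations are isomorphisms: $(f_1,b_1),(f_2,b_2)$ may be replaced by $(f_1+cf_2,b_1),(f_2,b_2-cb_1)$.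

**Lemma 3 (exclusion).** Let $M=N\otimes(f,b)$ with $N$ a Koszul mf over $R$ and $b$ a non-zero-divisor on $R$. If $M$ has potential $0$, then $M$ is quasi-isomorphic to $N/bN$. If the potential of $M$ lies in a subring $R'$ over which $R$ and $R/bR$ are free, then $M$ is homotopy equivalent over $R'$ to $N/bN$. The same holds, up to a $\mathbb Z/2$-shift, for rows $(b,0)$.

**Proof.** Project $M=N\otimes R_0\oplus N\otimes R_1$ to $N\otimes R_0$ and reduce modulo $b$. This is a map of mfs, since $N$ has potential $P-fb\equiv P$ modulo $b$. Its kernel is $bN\otimes R_0\oplus N\otimes R_1$, and the differential contains the bijection $b:N\otimes R_1\to bN\otimes R_0$. Let $H$ be its inverse, with the Koszul sign, extended by $0$ on $N\otimes R_1$. Then $H$ anticommutes with the differential of $N$; the terms with $f$ vanish, because $f$ lands in $N\otimes R_1$ where $H=0$, and $H$ lands in $N\otimes R_1$ where $f$ is not defined. So $dH+Hd=\mathrm{id}$ on the kernel. If $P=0$, this proves the first claim. In the second case choose an $R'$-linear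 splitting $s$ of $M\to N/bN$ and put $k=ds-sd$, a map to the kernel with $dk+kd=Ps-sP=0$. For $s'=s-Hk$ we get $ds'-s'd=k-(dHk-Hkd)=k-(dH+Hd)k=0$. So $M$ is the direct sum of $N/bN$ and a contractible mf. For a row $(b,0)$ exchange the roles of $R_0$ and $R_1$. $\square$

**Definition (webs).** A web is a planar graph with oriented thin edges, each carrying a variable of degree $2$, and wide edges, at each of which two thin edges come in and two go out. A thin arc from $z'$ to $z$ is the row $\big(\frac{w(z)-w(z')}{z-z'},\,z-z'\big)$. Write $w(x)+w(y)=g(x+y,xy)$ and $g_i=\partial_ig$. A wide edge with outgoing $x_1,y_1$ and incoming $x_2,y_2$, with $s_1=x_1+y_1$, $s_2=x_1y_1$, $s_1'=x_2+y_2$, $s_2'=x_2y_2$, has rows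
$$(u_1,\ s_1-s_1'),\quad(u_2,\ s_2-s_2'),\qquad u_1=\frac{g(s_1,s_2)-g(s_1',s_2)}{s_1-s_1'},\quad u_2=\frac{g(s_1',s_2)-g(s_1',s_2')}{s_2-s_2'} .$$
A web is the tensor product of its pieces, with Khovanov and Rozansky's degree normalization. Its potential is $\sum w$ over outgoing ends minus $\sum w$ over incoming ends; for a closed web $\Gamma$ it is $0$, and $H(\Gamma)$ is defined.

*Example.* Closing an arc means setting $z=z'$, which leaves the row $(p(z),0)$. By Lemma 3 the circle has homology $A:=\mathbb C[a][x]/(x^n-a)$, of graded rank $[n]$ over $\mathbb C[a]$ after the shift $\langle1-n\rangle$.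

Where both right entries of a wide edge vanish, its left entries are $g_1,g_2$. Differentiating $w(x)+w(y)=g(x+y,xy)$ gives $p(x)=g_1+yg_2$ and $p(y)=g_1+xg_2$. With $h(x,y)=\sum_{i+j=n-1}x^iy^j$, so that $(x-y)h=x^n-y^n$, we get
$$g_2=-h(x,y),\qquad g_1=p(y)+xh(x,y),\qquad (g_1,g_2)=(p(y),h(x,y)). \tag{1}$$

The theory is graded equivariant Khovanov–Rozansky theory over $\mathbb C[a]$ with potential $w$. It is a base change of Krasner, *Equivariant sl(n)-link homology*, AGT 10 (2010); see also Wu, *Generic deformations of the colored sl(N)-homology for links*, AGT 11 (2011). We take the following standard facts from these papers and from Khovanov–Rozansky, *Matrix factorizations and link homology*, Fund. Math. 199 (2008). The sign $\doteq$ means equality up to a nonzero scalar.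

**(F1)** Tangle diagrams give complexes over hmf, invariant up to homotopy under Reidemeister moves and compatible with gluing. All maps are linear over the edge variables. With $\Gamma_0$ the oriented smoothing and $\Gamma_1$ the wide edge web, a positive crossing is
$$[\Gamma_0\xrightarrow{\chi_0}\Gamma_1\langle-1\rangle]\langle1-n\rangle\ \text{ in degrees }0,1,$$
and a negative crossing is
$$[\Gamma_1\langle1\rangle\xrightarrow{\chi_1}\Gamma_0]\langle n-1\rangle\ \text{ in degrees }-1,0.$$
The maps $\chi_0,\chi_1$ have degree $1$. Both $\chi_0\chi_1$ and $\chi_1\chi_0$ are $\doteq$ multiplication by $o-i$, where $o$ is an outgoing edge and $i$ the incoming edge not joined to it in $\Gamma_0$.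

**(F2)** The MOY decompositions hold: a circle contributes a factor $[n]$; a wide edge with a thin loop is $[n-1]$ copies of an arc; two wide edges stacked in parallel are $[2]$ copies of one; and two wide edges stacked antiparallel are $V\oplus[n-2]\,U$, with $V$ two vertical arcs and $U$ the horizontal cup–cap. For a closed web, $H(\Gamma)$ is finitely generated and graded free over $\mathbb C[a]$, lies in one $\mathbb Z/2$-degree, and has graded rank the MOY polynomial, which is symmetric under $q\leftrightarrow q^{-1}$. For webs with four endpoints, $\mathrm{Hom}_{\rm hmf}(\Gamma,\Gamma')\cong H(\bar\Gamma\cup\Gamma')\langle2(n-1)\rangle$ up to $\mathbb Z/2$-shift.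

*Example.* A positive kink is an arc with a circle, then a wide edge with a loop: the Euler characteristic is $q^{1-n}([n]-q^{-1}[n-1])=q^{1-n}q^{n-1}=1$ times the arc, as Reidemeister I demands.

After suitable $\mathbb Z/2$-shifts of the objects, which we suppress, all morphisms below are even. Hence morphisms acting on different tensor factors commute exactly.

Finally, recall **Gaussian elimination**: if a complex in an additive category has a component $\varphi:L\to Z$ of its differential that is an isomorphism, one may delete $L$ and $Z$ and replace every component $f:X\to Y$ by $f-(L\to Y)\,\varphi^{-1}\,(X\to Z)$; the result is homotopy equivalent.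

## 3. Setting $a=1$

**Lemma 4.** (i) Let $M$ be a complex or $2$-periodic complex of graded free $\mathbb C[a]$-modules with homogeneous differential, and filter $M/(a-1)$ by letting $\mathscr F^j$ be the image of $\bigoplus_{i\le j}M_i$. Then $H(M/(a-1))=H(M)/(a-1)$, and $\mathscr F^j$ of it is the image of the classes of degree $\le j$.

(ii) Let $C$ be the complex of modules $H(\Gamma)$ of a knot diagram and $y$ the variable of a marked edge. Then $a=y^n$ on $C$. If $H^0(C)/\mathrm{tors}\cong\mathbb C[y]\langle r\rangle$ as a graded $\mathbb C[y]$-module, then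
$$s_n=r+(n-1). \tag{2}$$

**Proof.** (i) *Purpose: lift filtered cycles to homogeneous cycles.* Since $a-1$ is homogeneous modulo $2n$, $M/(a-1)$ is $\mathbb Z/2n$-graded. Each $M_i\to M/(a-1)$ is injective: if $m'\ne0$, then $(a-1)m'$ has a nonzero component in the lowest degree of $m'$ and another one $2n$ above the highest degree of $m'$, so it is not homogeneous. Let $z\in\mathscr F^j$ be a cycle. Its $\mathbb Z/2n$-homogeneous components are cycles in $\mathscr F^j$, so we may assume $z$ is homogeneous for $\mathbb Z/2n$. Lift it to $\sum z_i$ with $i\le j$ and all $i$ congruent modulo $2n$. Multiplying each $z_i$ by a power of $a$ does not change its image, and moves all of them to the same degree in $(j-2n,j]$. So $z$ has a homogeneous lift $\tilde z$ of degree in $(j-2n,j]$. Then $d\tilde z$ is homogeneous and maps to $0$, hence $d\tilde z=0$ by injectivity. So $\mathscr F^jH(M/(a-1))$ is the image of the classes of degree $\le j$, and $H(M)\to H(M/(a-1))$ is onto. Its kernel is $(a-1)H(M)$ by the long exact sequence of $0\to M\xrightarrow{a-1}M\to M/(a-1)\to0$.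

(ii) Cut the web at the marked edge, with variables $y,y'$, so that the potential is $w(y)-w(y')$. Differentiating $d^2=w(y)-w(y')$ with respect to $y$ gives $d(\partial_yd)+(\partial_yd)d=p(y)$. So $p(y)=y^n-a$ is null-homotopic and acts as $0$ on $H(\Gamma)$.

Apply (i) to the mfs of closed webs: at $a=1$ they become Gornik's, with homology $H(\Gamma)/(a-1)$ filtered by degree, where $H(\Gamma)$ is free. Apply (i) again to $C$. We get $\widetilde H_n=H(C)/(a-1)$, with $\mathscr F^j$ the image of the classes of degree $\le j$. Now $H^0(C)$ is a finitely generated graded $\mathbb C[y]$-module. Its torsion is killed by a power of $y$, hence of $a$, so it vanishes modulo $a-1$. The remaining $\mathbb C[y]\langle r\rangle/(y^n-1)$ has the basis $1,y,\dots,y^{n-1}$ in filtration degrees $r,r+2,\dots,r+2(n-1)$. So $\widetilde P_n=q^{r+n-1}[n]$. $\square$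

*Example.* For the unknot, $C=A\langle1-n\rangle=\mathbb C[y]\langle1-n\rangle$, so $s_n=0$.

The task is thus to compute one number: the degree $r$ of the generator of $H^0(C)$ modulo torsion.

## 4. The rings $AA$, $B$, $S$

Note $h(y,y)=ny^{n-1}$. Let
$$\rho(x,y)=\frac{h(x,y)-h(y,y)}{x-y},\qquad (x-y)\rho=h-ny^{n-1},\qquad \rho(y,y)=\partial_xh(y,y)=\tbinom n2y^{n-2}. \tag{3}$$
Let $A_x=\mathbb C[a][x]/(x^n-a)$ and
$$AA=A_x\otimes_{\mathbb C[a]}A_y=\mathbb C[x,y]/(x^n-y^n),\qquad B(x,y)=\mathbb C[x,y]/(h(x,y)),\qquad S=\mathbb C[y]/(y^{n-1}),$$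
with $a=y^n$. The relations are monic in $x$, so $AA$ and $B$ are free over $\mathbb C[y]$.

*Example.* For $n=3$: $h=x^2+xy+y^2$ and $h-3y^2=(x-y)(x+2y)$, so $\rho=x+2y$ and $\rho(y,y)=3y$. For $n=2$: $h=x+y$, $\rho=1$, $B=\mathbb C[y]$ with $x=-y$, and $S=\mathbb C$.

In $B$ we have $(x-y)\rho=-ny^{n-1}$. As $y$ is a non-zero-divisor, so is $x-y$, and $x-y\ne0$. Also $B/(x-y)=\mathbb C[y]/(ny^{n-1})=S$. In $AA$, unique factorization in $\mathbb C[x,y]$ gives $\mathrm{ann}(h)=(x-y)$ and $\mathrm{ann}(x-y)=(h)$; since $xh=yh$, $(h)=\mathbb C[y]h$.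

**Closure of a wide edge.** Close a wide edge in the annulus, so that $x_1=x_2=x$ and $y_1=y_2=y$. Excluding $x_1-x_2$ and $y_1-y_2$ (the closing arcs) leaves the rows $(g_1,0),(g_2,0)$ over $\mathbb C[a][x,y]$, up to sign. By (1), $g_2=-h$ is a non-zero-divisor, and modulo $h$, $g_1$ becomes $y^n-a$, a non-zero-divisor. So the homology is $\mathbb C[a][x,y]/(p(y),h)=B(x,y)$.

## 5. Twists of two parallel strands

Let $(x_1,y_1)$ be the outgoing and $(x_2,y_2)$ the incoming variables. Let $I$ be the web with $x_1=x_2$, $y_1=y_2$, and $W$ the wide edge. In $\mathrm{End}(W)$ we have $x_1+y_1=x_2+y_2$ and $x_1y_1=x_2y_2$, so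
$$x_1-y_2=x_2-y_1,\qquad (x_1-x_2)(x_2-y_1)=0 .$$
By (F2), $\mathrm{End}(W)$ has graded rank $q^{2n-2}[2][n][n-1]$, with lowest term $1$. So $\mathrm{End}^{<0}(W)=0$ and $\mathrm{End}^0(W)=\mathbb C$.

**Lemma 5.** For $k\ge1$, up to the overall shift $\langle\pm k(1-n)\rangle$ and the shifts making the maps homogeneous, the twist with $k$ positive, resp. negative, crossings is
$$T_k:\ I\xrightarrow{\chi_0}W\xrightarrow{x_1-x_2}W\xrightarrow{x_1-y_2}W\xrightarrow{x_1-x_2}\cdots W\quad(\text{degrees }0,\dots,k),$$
$$T_{-k}:\ W\to\cdots\xrightarrow{x_1-y_2}W\xrightarrow{x_1-x_2}W\xrightarrow{\chi_1}I\quad(\text{degrees }-k,\dots,0),$$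
where the shift of $I$ is exactly the overall shift.

**Proof.** For $k=1$ this is (F1). We induct by computing $T_{\pm k}\circ T_{\pm1}$, with $T_{\pm k}$ on top and middle variables $x',y'$.

**Step 1: decompose $WW$.** *Purpose: explicit generators.* Excluding $x'+y'-x_1-y_1$ and $x'y'-x_1y_1$ gives
$$WW=W\cdot1\oplus W\cdot x',\qquad x'^2=s_1x'-s_2,\quad s_1=x_1+y_1,\ s_2=x_1y_1,$$
with $1,x'$ in degrees $-1,1$. Lemma 3 applies, since $x'$ satisfies a monic quadratic equation over the ring of outer variables; the rows that remain are exactly those of $W$.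

**Step 2: the four maps between $W$ and $WW$.** *Purpose: write them in this basis.* The map $\mathrm{id}\otimes\chi_0:W=WI\to WW$ has degree $1$, so it is $\lambda+\mu x'$ with $\mu\in\mathrm{End}^0(W)=\mathbb C$. On $WI$ the variable $x'$ acts as $x_2$. Since $x'(\lambda+\mu x')=-\mu s_2+(\lambda+\mu s_1)x'$, linearity gives $\mu x_2=\lambda+s_1\mu$, so $\lambda=\mu(x_2-s_1)=-\mu y_2$. The map is $\mu(x'-y_2)$. Here $\mu\ne0$, because $\chi_1\chi_0\doteq x'-y_2=x_2-y_2$ is nonzero on $W$: it acts on the annular closure $B(x,y)$ as $x-y\ne0$. On $IW$ the variable $x'$ acts as $x_1$, and in the same way $\chi_0\otimes\mathrm{id}:IW\to WW$ is $\doteq x'-y_1$. The map $\mathrm{id}\otimes\chi_1:WW\to WI$ has degree $1$ and $1$ sits in degree $-1$, so $1\mapsto$ a scalar; linearity gives $x'\mapsto$ that scalar times $x_2$. It is nonzero because $\chi_1\chi_0\neq0$. So $\mathrm{id}\otimes\chi_1\doteq(1\mapsto1,\ x'\mapsto x_2)$, and likewise $\chi_1\otimes\mathrm{id}:WW\to IW$ is $\doteq(1\mapsto1,\ x'\mapsto x_1)$.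

**Step 3: the positive case.** Let $L_i=W_iI$ (degree $i$) and let $Y_i,Z_i$ be the summands $W\cdot1,W\cdot x'$ of $W_iW$ (degree $i+1$), for $1\le i\le k$; let $Y_0=IW$ (degree $1$) and $L_0=II=I$. By Step 2 the components $L_i\to Z_i$ are isomorphisms and, relative to them, $L_i\to Y_i$ is $-y_2$. Cancel all pairs $(L_i,Z_i)$, $1\le i\le k$. There is one pair in each degree, and cancelling $(L_i,Z_i)$ changes only maps from degree $i$ to degree $i+1$; so the only corrections are along $Y_{i-1}\to Z_i\leftarrow L_i\to Y_i$. There remain $I,Y_0,\dots,Y_k$, and $I\to Y_0$ is $\chi_0$. The map $Y_{i-1}\to Y_i$ becomes the following.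

- Original type $x_1-x'$: its $Y\to Y$ part is $x_1$ and its $Y\to Z$ part is $-1$, so the result is $x_1-(-1)(-y_2)=x_1-y_2$.
- Original type $x_1-y'=x'-y_1$ (and also $Y_0\to Y_1$, which is $\doteq x'-y_1$): the result is $-y_1-(1)(-y_2)=y_2-y_1=x_1-x_2$.

So the maps, starting with $Y_0\to Y_1$, are $x_1-x_2$, $x_1-y_2$, $x_1-x_2,\dots$ This is $T_{k+1}$.

**Step 4: the negative case.** Let $L_{-i}=W_{-i}I$ (degree $-i$), let $Y_{-i},Z_{-i}$ be the summands $W\cdot 1,W\cdot x'$ of $W_{-i}W$ (degree $-i-1$), and $Z_0=IW$ (degree $-1$). Now $Y_{-i}\to L_{-i}$ is an isomorphism and, relative to it, $Z_{-i}\to L_{-i}$ is $x_2$. Cancel the pairs $(Y_{-i},L_{-i})$, $1\le i\le k$; again there is one pair per degree. There remain $Z_{-k},\dots,Z_{-1},Z_0,I$, and the corrections run along $Z_{-i}\to L_{-i}\leftarrow Y_{-i}\to Z_{-i+1}$.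

- Type $x_1-x'$: since $x'(x_1-x')=-y_1x'+s_2$, we get $-y_1-(-1)x_2=x_2-y_1=x_1-y_2$.
- Type $x_1-y'=x'-y_1$: since $x'(x'-y_1)=x_1x'-s_2$, we get $x_1-(1)x_2=x_1-x_2$.
- $Z_{-1}\to Z_0$ comes from $\chi_1\otimes\mathrm{id}\doteq(1\mapsto1,x'\mapsto x_1)$ and becomes $\doteq x_1-x_2$.
- $Z_0\to I$ is $\chi_1$.

This is $T_{-(k+1)}$. Signs and nonzero scalars are removed by rescaling the objects of these linear chains. $\square$

## 6. The $(2,k)$ torus links by hand

**Lemma 6.** The annular closures of $T_k$ and $T_{-k}$, $k\ge1$, have the complexes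
$$AA\xrightarrow{1\mapsto1}B\xrightarrow{0}B\xrightarrow{x-y}B\xrightarrow{0}\cdots,\qquad \cdots\xrightarrow{x-y}B\xrightarrow{0}B\xrightarrow{1\mapsto x-y}AA,$$
with $k$ copies of $B$, up to nonzero scalars.

**Proof.** In the closure $x_1=x_2=x$ and $y_1=y_2=y$, so $x_1-x_2=0$ and $x_1-y_2=x-y$. The graded ranks $[n]^2$ of $AA$ and $[n][n-1]$ of $B$ are symmetric, so their bottom degrees are $-(2n-2)$ and $-(2n-3)$. As $\chi_0$ has degree $1$, it sends $1$ to the bottom degree of $B$, so to a scalar. As $\chi_1$ has degree $1$, it sends $1\in B$ to an element $2$ above the bottom of $AA$; this element is killed by $h$, hence is a multiple of $x-y$. Both are nonzero, since $\chi_1\chi_0\doteq x-y\ne0$ on $AA$. $\square$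

Let $k$ be odd. For $T_k$ we have $H^0=\ker(AA\to B)=\mathbb C[y]h$, with $h$ in degree $-2(n-1)+2(n-1)-k(n-1)=-k(n-1)$. By (2), $s_n=-(k-1)(n-1)$. For $T_{-k}$, $H^0=AA/(x-y)=\mathbb C[y]$ with generator in degree $-2(n-1)+k(n-1)$, so $s_n=(k-1)(n-1)$. Since $k-1$ is even, the guess survives. For $k=3$ we find $-2(n-1)$, the value that Section 1 gives for the positive trefoil, so our crossing convention is the right one. With the opposite convention one would obtain the mirror knots and $-s_n$, and the conclusion about the conjecture would be the same.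

## 7. Two negative crossings of antiparallel strands

In column 3, let $V$ be the vertical smoothing (two vertical arcs) and $U$ the horizontal one (cup–cap), with $x_1,x_2$ the variables of the top and bottom arc of $U$. By (F2), $\mathrm{End}(U)$ has graded rank $q^{2n-2}[n]^2$. So it vanishes in negative degrees and $\mathrm{End}^0(U)=\mathbb C$. In degree $2$ it has dimension $2$ and is spanned by $x_1,x_2$, which act independently on the closure $AA$ of $U$. Moreover $\mathrm{Hom}(V,U)$ and $\mathrm{Hom}(U,V)$ are $H(\text{circle})\langle2(n-1)\rangle$. So they vanish below degree $n-1$, and $\mathrm{Hom}^{n-1}(V,U)=\mathbb C\sigma$.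

**Lemma 7** (for $a=0$: Krasner, *A computation in Khovanov–Rozansky homology*, Fund. Math. 203 (2009)). Two negative antiparallel crossings give, up to shifts making the maps homogeneous,
$$E:\ V\xrightarrow{\ \sigma\ }U\xrightarrow{\ x_1-x_2\ }U\langle n-1\rangle\quad\text{in degrees }-2,-1,0.$$

**Proof.** Here $W$ denotes the wide edge web of an antiparallel crossing; the oriented smoothing of such a crossing is $U$. Omitting the overall shift $\langle2(n-1)\rangle$, the complex is
$$WW\langle2\rangle\to WU\langle1\rangle\oplus UW\langle1\rangle\to UU .$$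
Let $m$ denote the middle variable in this proof.

**Step 1: decompose the four webs.** *Purpose: list the copies of $U$ with their shifts.*

- $UU=\bigoplus_{j=0}^{n-1}Um^j$, with shifts $1-n,3-n,\dots,n-1$ and $m^n=a$.
- $WU=\bigoplus_{j=0}^{n-2}Um^j$. Indeed, let $z$ and $z'$ be the outgoing and incoming top ends. The rows of the wide edge with the loop $m$ are $(u_1,z-z')$, $(u_2,m(z-z'))$; a row operation gives $(u_1+mu_2,z-z')$, $(u_2,0)$. The potential is $w(z)-w(z')$, so $u_1+mu_2=\frac{w(z)-w(z')}{z-z'}$ and the first row is the arc. The polynomial $u_2$ has degree $2(n-1)$, so it does not involve $a$, and at $z=z'=0$ it is $g_2=-h(m,0)=-m^{n-1}$. So $u_2$ is, up to sign, monic in $m$ of degree $n-1$, and Lemma 3 gives the claim. The same holds for $UW$. Both $WU\langle1\rangle$ and $UW\langle1\rangle$ have shifts $3-n,5-n,\dots,n-1$.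
- $WW\cong V\oplus[n-2]U$ by (F2), so the $U$'s in $WW\langle2\rangle$ have shifts $5-n,\dots,n-1$.

**Step 2: scalar ranks.** *Purpose: see which copies of $U$ cancel.* Consider the scalar components between $U$'s, i.e. those in $\mathrm{End}^0(U)=\mathbb C$; they connect copies with equal shift. A route $U\to V\to U$ has underlying degree $\ge2(n-1)>0$, and $\mathrm{End}(U)$ lives in degrees $\ge0$. Hence the scalar component of a composite is the composite of the scalar components.

On $UU$, $\chi_1\chi_0\doteq x_1-m$ for the upper crossing factors through $WU$. Its scalar part is $m^j\mapsto-m^{j+1}$ for $j<n-1$ and $m^{n-1}\mapsto0$ (as $m^n=a$), of rank $n-1$. So $WU\to UU$ has scalar rank $n-1$. On $UW$, $x_1-m$ factors through $WW$. Its scalar part sends $m^j\mapsto-m^{j+1}$ for $j<n-2$ and $m^{n-2}\mapsto0$, since $u_2=0$ expresses $m^{n-1}$ with coefficients of positive degree. This has rank $n-2$. So $WW\to UW$ has scalar rank $n-2$, the number of $U$'s in $WW$. Finally, the shift $1-n$ occurs only in $UU$, so the total scalar rank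 into $UU$ is exactly $n-1$.

**Step 3: elimination.** The scalar parts form a complex of vector spaces of dimensions $n-2,\,2n-2,\,n$, with first map injective and second map of rank $n-1$. Cancel $n-1$ pairs between degrees $-1$ and $0$. The image of the first map lies in the kernel of the second, which meets the span of the cancelled sources in $0$; so the first map stays injective, and we cancel $n-2$ pairs between degrees $-2$ and $-1$. Counting shifts, there remains
$$V\langle2\rangle\xrightarrow{\kappa_1\sigma}U\langle3-n\rangle\xrightarrow{\kappa_2x_1+\kappa_3x_2}U\langle1-n\rangle,\qquad\kappa_i\in\mathbb C,$$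
since the underlying degrees of the maps are $n-1$ and $2$.

**Step 4: the constants.** *Purpose: determine $\kappa_i$ from one closure.* Closing by a cap on top and a cup at the bottom gives an unknot with the complex $A\to AA\to AA$. The first map is linear over the edges, so it sends $1$ into $\mathrm{ann}(x_1-x_2)=\mathbb C[y]h$. The source generator has degree $1-n$, the map has degree $n-1$, and the bottom of $AA$ is $-2(n-1)$; so $1$ goes to an element $2(n-1)$ above the bottom, i.e. to $\kappa h$ with $\kappa\in\mathbb C$. By invariance the homology is $A$, in degree $0$ only. So the first map is injective and $\kappa\ne0$, hence $\kappa_1\ne0$. The composite is $0$, so $(\kappa_2+\kappa_3)x_1h=0$; as $x_1h\neq0$, $\kappa_3=-\kappa_2$. And $\kappa_2\ne0$, since otherwise $H^{-1}=AA/(h)\ne0$. Rescale to get $\sigma$ and $x_1-x_2$. The total shift of the last $U$ is $(1-n)+2(n-1)=n-1$. $\square$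

## 8. The complex of $K(\ell,m)$: eight cyclic modules

**Variables.** Let $x_1$ (resp. $x_2$) be the outer top (resp. bottom) variable, at $NW_1$ (resp. $SW_1$), and $y_1$ (resp. $y_2$) the inner top (resp. bottom) variable between columns 1 and 2. If column 3 is $U$, its top arc makes the outer edges at $NW_1$ and $NE_2$ one edge $x_1$, and its bottom arc gives $x_2$. If column 3 is $V$, the outer variable is $v$ next to column 1 and $u$ next to column 2, each the same at top and bottom. The marked point is at $y:=y_1$.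

Column 1 is outgoing at the top, so Lemma 5 applies as it stands. Column 2 is outgoing at the bottom, so we exchange the indices: $x_1-x_2$ becomes $x_2-x_1$ and $x_1-y_2$ becomes $x_2-y_1$ $(=x_1-y_2$ on $W)$; the sign is removed by rescaling. For $k\ge2$ put
$$\tau_k=x_1-x_2\ (k\text{ even}),\qquad\tau_k=x_2-y_1\ (k\text{ odd}).$$
So $C(K)$ is homotopy equivalent over $\mathbb C[y]$ to the total complex of modules $M(i,j;s)$ with $0\le i\le\ell$, $-m\le j\le0$, $s\in\{-2,-1,0\}$, in homological degree $i+j+s$, with
$$d=d'+(-1)^id''+(-1)^{i+j}d_E,$$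
where $d',d'',d_E$ come from $T_\ell,T_{-m},E$. The map $d'$ from index $k-1$ to $k$ and the map $d''$ from index $-k$ to $-k+1$ are multiplication by $\tau_k$ for $k\ge2$; for $k=1$ they are $\chi_0$ and $\chi_1$. The module depends, up to shift, only on the states of the columns: $I$ if the index is $0$, else $W$; $V$ if $s=-2$, else $U$.

**Lemma 8.** Each $M(i,j;s)$ is cyclic over the edge ring and free over $\mathbb C[y]$:

| column 3 | $(I,I)$ | $(W,I)$ | $(I,W)$ | $(W,W)$ |
|---|---|---|---|---|
| $U$ | $AA$ | $B(x,y)$ | $B(x,y)$ | $BB$ |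
| $V$ | $A_v\otimes A_y\otimes A_u$ | $B(v,y)\otimes A_u$ | $A_v\otimes B(y,u)$ | $B(v,y)\otimes_{\mathbb C[y]}B(y,u)$ |

In the $U$-row $x_1=x_2=x$, $y_1=y_2=y$, except in $BB=B(x_1,y_1)[x_2]/\big((x_2-x_1)(x_2-y_1)\big)$ with $y_2=x_1+y_1-x_2$. Unmarked tensor products are over $\mathbb C[a]$. The bottom degrees of the closed webs are, in the order of the table, $-(2n-2),-(2n-3),-(2n-3),-(2n-2)$ and $-(3n-3),-(3n-4),-(3n-4),-(3n-5)$.

**Proof.** The states $(I,I;U)$ and $(I,I;V)$ are two and three circles. The states $(W,I;U)$ and $(I,W;U)$ are the closure of one wide edge from Section 4.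

For $(W,W;U)$, exclude $x_1+y_1-x_2-y_2$ and $x_1y_1-x_2y_2$ using the rows of column 1. In column 2 the rows $(g_1,0),(g_2,0)$ remain, up to sign, over $\mathbb C[a][x_1,y_1,x_2]/((x_2-x_1)(x_2-y_1))$, because $x_2(s_1-x_2)=s_2$ is this relation. This ring is free over $\mathbb C[a][x_1,y_1]$, where $g_2,g_1$ is a regular sequence with quotient $B(x_1,y_1)$. So the homology is $BB$.

For $(W,I;V)$, column 1 has outer variable $v$ at both ends. The rows are $(u_1,y_1-y_2)$, $(u_2,v(y_1-y_2))$, the row $(\ast,y_2-y_1)$ of the inner arc of column 2, and the circle $u$. A row operation gives $(u_1+vu_2,y_1-y_2)$, $(u_2,0)$. Excluding $y_1-y_2$ with the arc leaves the left entries $g_1+vg_2=p(y)$ and $g_2=-h(v,y)$, by (1). So the homology is $B(v,y)\otimes A_u$. The state $(I,W;V)$ is the mirror image.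

For $(W,W;V)$, the rows are $(u_1,y_1-y_2)$, $(u_2,v(y_1-y_2))$, $(u_1',y_2-y_1)$, $(u_2',u(y_2-y_1))$. Row operations give $(u_1+vu_2,y_1-y_2)$, $(u_2,0)$, $(u_1'+uu_2',y_2-y_1)$, $(u_2',0)$. Excluding $y_1-y_2$ with the first row leaves the left entries $\doteq h(v,y)$, $g_1+ug_2=p(y)$, $h(y,u)$. They form a regular sequence, as $h(v,y)$ is monic in $v$, $h(y,u)$ in $u$, and $p(y)$, up to sign, in $a$.

All relations are monic, so all modules are free over $\mathbb C[y]$. The bottom degrees follow from the symmetric graded ranks $[n]^2$, $[n][n-1]$, $[n][n-1]$, $[2][n][n-1]$ and $[n]^3$, $[n]^2[n-1]$, $[n]^2[n-1]$, $[n][n-1]^2$. $\square$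

**The annihilator in $BB$.** $BB$ is free over $B=B(x_1,y_1)$ on $1,x_2$. Since $(x_1-x_2)x_2=(x_1-x_2)y_1$, we have $(x_1-x_2)(f_0+f_1x_2)=(x_1-x_2)(f_0+f_1y_1)$, which vanishes iff $f_0+f_1y_1=0$. So
$$\mathrm{ann}(x_1-x_2)=B\cdot(x_2-y_1),\ \text{free over }B\text{ on }x_2-y_1,\qquad x_2(x_2-y_1)=x_1(x_2-y_1). \tag{4}$$

**Lemma 9.** The module generators can be chosen so that the maps are as follows.

- $U$-states: $\chi_0:(I,I)\to(W,I)$, $1\mapsto1$; $\chi_0:(I,W)\to(W,W)$, $1\mapsto x_2-y_1$; $\chi_1:(I,W)\to(I,I)$, $1\mapsto x-y$; $\chi_1:(W,W)\to(W,I)$, $1\mapsto1$.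
- $\sigma$: $1\mapsto1$ on $(I,I),(W,I),(I,W)$, with $u,v\mapsto x$; $1\mapsto x_2-y_1$ on $(W,W)$, with $u,v\mapsto x_1$, $y\mapsto y_1$.
- $V$-states: $\chi_0:1\mapsto1$ and $\chi_1:1\mapsto u-y$.

The $W\to W$ maps are multiplications by $x_1-x_2$ and $x_2-y_1$. In $V$-states these are $0$ and $v-y$ (column 1), resp. $0$ and $u-y$ (column 2).

**Proof.** The last two sentences are clear from the variables.

**Step 1: each map is right up to a scalar.** All maps are edge-linear of known degree: $1$ for the $\chi$'s, $n-1$ for $\sigma$. Comparing bottom degrees in Lemma 8, $1$ goes to the bottom degree, hence to a scalar, wherever the claim is $1\mapsto1$; in the remaining cases it goes to an element $2$ above the bottom.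

- For $\chi_0:(I,W)\to(W,W)$ in $U$-states this element is killed by $x_1-x_2$, since $x_1=x_2$ on the source. For $\sigma_{(W,W)}$ the same holds, since $y_1=y_2$ on the source and $y_1-y_2=x_2-x_1$ on the target. By (4) it is a multiple of $x_2-y_1$.
- For $\chi_1:(I,W)\to(I,I)$ in $U$-states it is killed by $h(x,y)$, so it is a multiple of $x-y$.
- For $\chi_1$ in $V$-states it is killed by $h(y,u)$ in a module of the form $R[u]/(u^n-y^n)$. If $fh$ is divisible by $u^n-y^n=(u-y)h$ in $R[u]$, then $f$ is divisible by $u-y$, as $h$ is monic. So it is a multiple of $u-y$.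

**Step 2: the $\chi$'s are nonzero.** Indeed $\chi_1\chi_0\doteq x-y$ (resp. $v-y$, $u-y$) is nonzero on the modules with $I$ in the column concerned.

**Step 3: $U$-constants.** Rescale the generators of $(W,I),(I,W),(W,W)$ so that the first three constants in the list are $1$. The two ways around the square from $(I,W)$ to $(W,I)$ agree. Via $(I,I)$ we get $1\mapsto x-y\in B$, nonzero; via $(W,W)$ we get $x-y$ times the fourth constant. So the fourth constant is $1$.

**Step 4: $\sigma_{(I,I)}\ne0$.** Replace columns 1 and 2 by $I$. The link is a negative Hopf link and a disjoint circle, with complex $A_v\otimes A_y\otimes A_u\to AA\xrightarrow{0}AA$. If $\sigma_{(I,I)}=0$, its homology has $\mathbb C[a]$-rank $n^3+2n^2$. But the negative Hopf link is also the closure of $T_{-2}$, with complex $B\xrightarrow0B\xrightarrow{\doteq(x-y)}AA$ by Lemma 6. The last map is injective with cokernel of rank $n$, so the homology has rank $n(n-1)+n=n^2$. With the circle the rank must be $n^3$, a contradiction.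

**Step 5: the other $\sigma$'s and the $V$-constants.** Since $\sigma$ commutes with the $\chi$'s, we get successively: $\sigma_{(W,I)}\chi_0=\chi_0\sigma_{(I,I)}$ sends $1$ to a nonzero scalar, so $\sigma_{(W,I)}\ne0$; $\chi_1\sigma_{(I,W)}=\sigma_{(I,I)}\chi_1$ sends $1$ to a nonzero multiple of $x-y\in AA$, so $\sigma_{(I,W)}\ne0$; $\sigma_{(W,W)}\chi_0=\chi_0\sigma_{(I,W)}$ sends $1$ to a nonzero multiple of $x_2-y_1$, so $\sigma_{(W,W)}\ne0$. Scale the $V$-generators so that all $\sigma$'s have constant $1$. Then commutativity with $\sigma$ forces the four $V$-constants to be $1$: the composites to compare are $1\in B$, $x_2-y_1\in BB$, $x-y\in AA$ and $x-y\in B$ (the last one because $\chi_1(x_2-y_1)=x-y$), all nonzero. $\square$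

**Degrees.** Let $\delta$ be the degree of $1\in M(0,0;0)=AA$. The shifts of the three columns are $\ell(1-n)$, $m(n-1)$ and $n-1$, so $\delta=-2(n-1)+(n-1)(-\ell+m+1)$. The element $h\in M(0,0;0)$ has degree
$$\varepsilon:=\delta+2(n-1)=(n-1)(m-\ell+1).$$
As $d$ preserves degrees, $x_1-x_2$ has degree $2$ and $\sigma:1\mapsto1$, the elements $1\in M(0,0;-1)$ and $1\in M(0,0;-2)$ have degree $\delta+2$.

## 9. Exact sequences leave two candidates for $r$

Let $\mathcal D$ be the complex $\{M(i,j;s)\}$ for fixed $s\in\{-1,0\}$ and $\mathcal C$ the one for $s=-2$, both graded by $i+j$. Then $C(K)\simeq\mathcal K:=[\mathcal C\xrightarrow{\sigma}\mathcal D_{-1}\xrightarrow{x_1-x_2}\mathcal D_0]$. A sensible first approach is to compute the homology of the three pieces and assemble them.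

**Lemma 10.** $H^0(\mathcal D)=\mathbb C[y][h]$ with $h\in M(0,0)$, free of rank $1$; for $s=0$ its generator has degree $\varepsilon$. Moreover $H^1(\mathcal D)=0$, and $x_1-x_2$ acts as $0$ on $H^0(\mathcal D)$.

**Proof.** **Step 1: the size.** If column 3 is $U$, we see the annular closure of $T_\ell\circ T_{-m}\simeq T_{\ell-m}$, by Reidemeister II moves that are linear over the variables at the top, where the annulus is cut. By Lemma 6, $\mathcal D$ is equivalent to $AA\xrightarrow{1\mapsto1}B\xrightarrow0B\to\cdots$. So $H^1(\mathcal D)=0$ and $H^0(\mathcal D)\cong\mathbb C[y]$. For $s=0$ the generator has degree $-2(n-1)+2(n-1)+(\ell-m)(1-n)+(n-1)=\varepsilon$, the degree of $h\in M(0,0;0)$; for $s=-1$ both are shifted by $2$.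

**Step 2: $[h]$ is a generator.** The element $h\in M(0,0)$ is a cycle, since it maps to $h=0$ in $B$. By degree it suffices that $[h]\ne0$. Let $\theta$ have homological degree $-1$ with $d\theta\in M(0,0)$, and let $b\in M(0,-1)=B$ and $\theta_2\in M(1,-2)$ be its components. Only $b$ contributes to $M(0,0)$. The $M(1,-1)$-component of $d\theta$ vanishes:
$$(x_2-y_1)b=\pm(x_1-x_2)\theta_2 .$$
Multiply by $x_2-y_1$. The right side becomes $0$. By (4), $(x_2-y_1)^2=(x_1-y_1)(x_2-y_1)$, so $(x_2-y_1)(x_1-y_1)b=0$. By the freeness in (4), $(x_1-y_1)b=0$ in $B$, so $b=0$. Hence $d\theta=0\ne h$.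

**Step 3.** $x_1=x_2$ on $M(0,0)$, so $(x_1-x_2)[h]=0$. $\square$

**Lemma 11.** $H^1(\mathcal C)$ is torsion over $\mathbb C[y]$. $H^2(\mathcal C)$ is torsion and, as a part of $\mathcal K$, lives in degrees $\ge\varepsilon-2$.

**Proof.** **Step 1: factor.** By Lemmas 8 and 9, $\mathcal C=X_\ell\otimes_{\mathbb C[y]}X_{-m}$ with
$$X_\ell:\ A_vA_y\xrightarrow{1\mapsto1}B\xrightarrow0B\xrightarrow{v-y}B\xrightarrow0\cdots\xrightarrow{v-y}B,\qquad X_{-m}:\ B\xrightarrow{u-y}B\xrightarrow0\cdots B\xrightarrow0B\xrightarrow{1\mapsto u-y}A_yA_u,$$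
where $A_vA_y=A_v\otimes A_y$ and $A_yA_u=A_y\otimes A_u$.

**Step 2: homology of the factors.** Measure degrees relative to $1$ in homological degree $0$ of each factor. As the maps preserve degree, $1$ at index $i\ge1$ of $X_\ell$ has degree $-2(i-1)$, and $1$ at index $-j$ of $X_{-m}$ has degree $2j$. The maps $v-y$, $u-y$ are injective on $B$ with cokernel $S$. Hence
$$H^0(X_\ell)=\mathbb C[y]\langle2(n-1)\rangle\ (\text{generated by }h(v,y)),\qquad H^{2k+1}(X_\ell)=S\langle-4k\rangle\ \ (1\le k\le\tfrac{\ell-1}2),$$
$$H^0(X_{-m})=A_yA_u/(u-y)=\mathbb C[y],\qquad H^{-2k}(X_{-m})=S\langle4k\rangle\ \ (1\le k\le\tfrac{m-1}2),$$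
and zero otherwise. In particular $H^1(X_\ell)=0$, as the first map is onto.

**Step 3: Künneth over the principal ideal domain $\mathbb C[y]$.** The factors are free, so $H^k(\mathcal C)$ is the sum of the $H^i\otimes H^j$ with $i+j=k$ and the $\mathrm{Tor}_1(H^i,H^j)$ with $i+j=k+1$. Every term of $H^1(\mathcal C)$ involves some $S$, so it is torsion. For $H^2(\mathcal C)$: if $i+j=2$ with $H^j\ne0$, then $j$ is even, so $i$ is even, so $i=0$ and $j=2$, which does not occur. The nonzero $\mathrm{Tor}_1$ terms with $i+j=3$ have both modules torsion, so they are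
$$\mathrm{Tor}_1(S\langle-4(k+1)\rangle,S\langle4k\rangle)=S\langle2(n-1)-4\rangle,\qquad k\ge1,$$
because $0\to\mathbb C[y]\langle2(n-1)\rangle\xrightarrow{y^{n-1}}\mathbb C[y]\to S\to0$ gives $\mathrm{Tor}_1(S,S)=S\langle2(n-1)\rangle$. With the shift $\delta+2$ of $1\in M(0,0;-2)$, these live in degrees $\ge\delta+2(n-1)-2=\varepsilon-2$. $\square$

**Proposition 12.** $[h]\in H^0(\mathcal K)$ is non-torsion, and $H^0(\mathcal K)/\mathrm{tors}\cong\mathbb C[y]\langle r\rangle$ with $\varepsilon-2\le r\le\varepsilon$ and $r\equiv\varepsilon$ modulo $2$.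

**Proof.** $\mathcal D_0\subset[\mathcal D_{-1}\to\mathcal D_0]\subset\mathcal K$ are subcomplexes with successive quotients $\mathcal D_{-1},\mathcal C$. So $H^0(\mathcal K)$ is built from subquotients of $H^0(\mathcal D_0)=\mathbb C[y]\langle\varepsilon\rangle$, $H^1(\mathcal D)=0$ and $H^2(\mathcal C)$. Hence it lives in degrees $\ge\varepsilon-2$ and has rank $\le1$.

Let $\mathcal Q=\mathcal K/\mathcal D_0$ and consider $H^{-1}(\mathcal Q)\xrightarrow{\partial}H^0(\mathcal D_0)\to H^0(\mathcal K)$. On the image of $H^0(\mathcal D_{-1})$ the map $\partial$ is $\pm(x_1-x_2)$, which is $0$ by Lemma 10. So $\partial$ factors through a submodule of $H^1(\mathcal C)$, which is torsion. As $H^0(\mathcal D_0)$ is torsion-free, $\partial=0$. So $H^0(\mathcal D_0)$ embeds in $H^0(\mathcal K)$, and $[h]$ is non-torsion. The rank is $1$, so the quotient by torsion is $\mathbb C[y]\langle r\rangle$. Its generator lifts to degree $r\ge\varepsilon-2$, and the nonzero image of $[h]$ is a scalar times $y^k$ times the generator, so $\varepsilon=r+2k$. $\square$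

**Where this approach stops.** Two values remain. If $r=\varepsilon$, then (2) gives $s_n=(n-1)(m-\ell+2)$, a multiple of $2(n-1)$. If $r=\varepsilon-2$, then $s_n$ is $2$ less. Everything hangs on an extension. Take $(\ell,m)=(5,3)$. Then only $k=1$ occurs in Lemma 11, so $H^2(\mathcal C)=S\langle\varepsilon-2\rangle$ with $\varepsilon=-(n-1)$, and $H^0(\mathcal K)$ contains $\mathbb C[y]h$ with quotient a submodule of $S\langle\varepsilon-2\rangle$. Two modules that fit are
$$\mathbb C[y]h\oplus S\langle\varepsilon-2\rangle\qquad\text{and}\qquad\big(\mathbb C[y]h\oplus\mathbb C[y]\zeta\big)/\big(y^{n-1}\zeta-y^{n-2}h\big),\quad\deg\zeta=\varepsilon-2 .$$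
In the second, $y^{n-2}(y\zeta-h)=0$, so modulo torsion $h=y\zeta$. The first gives $s_n=0$, the second $s_n=-2$. The ranks and degrees of the pieces cannot tell them apart; one must find out whether $y^{n-1}$ times a lift of the torsion class is $0$ or a multiple of $y^{n-2}h$.

*Remark.* For $m=1$ the ambiguity is absent. The proofs above go through (in Lemma 10, Step 2, there is no $\theta_2$, and $(x_2-y_1)b=0$ already gives $b=0$). But $X_{-1}$ has homology only in degree $0$, so $H^2(\mathcal C)=H^2(X_\ell)=0$, hence $r=\varepsilon$ and $s_n=-(n-1)(\ell-3)$, which is divisible by $2(n-1)$. This is why the theorem asks for $m\ge3$.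

## 10. A chain that divides $[h]$ by $y$

Where does a class of degree $\varepsilon-2$ come from? In $X_\ell$ the torsion of $1$ at index $m+2$ is caused by $(v-y)\rho(v,y)=-ny^{n-1}$, with $\rho(v,y)$ at index $m+1$; in $X_{-m}$ that of $1$ at index $1-m$ by $(u-y)\rho(u,y)=-ny^{n-1}$, with $\rho(u,y)$ at index $-m$. So in $\mathcal C$ the boundary of $\rho(v,y)\rho(u,y)$ at $(m+1,-m)$ is divisible by $y^{n-1}$, and the quotient is a cycle of homological degree $2$ and internal degree $\delta+2-2(m+1)+2m+2(n-2)=\varepsilon-2$. We start with this element and add terms in $\mathcal D_{-1}$ and $\mathcal D_0$ so that the whole boundary becomes divisible by a power of $y$. The device is the identity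
$$x_1-y_1=(x_1-x_2)+(x_2-y_1):$$
neither summand times $\rho(x_1,y_1)^2$ need be divisible by a power of $y$, but $(x_1-y_1)\rho^2=-ny^{n-1}\rho$ wherever $h(x_1,y_1)=0$. The correction terms run down a staircase from $(m,-m)$ to $(0,0)$, and the last step lands in $AA$, where $h\ne0$.

Define signs $\alpha_m=-1$ and $\alpha_{i-1}=(-1)^{i+1}\alpha_i$ for $1\le i\le m$; thus $\alpha_{i-1}=\alpha_i$ for $i$ odd. Write $\rho=\rho(x_1,y_1)$, and let $f[i,j;s]$ be $f\cdot1\in M(i,j;s)$. Recall $\ell\ge m+2$ and put
$$\omega=\big(\rho(v,y)\rho(u,y)\big)[m{+}1,-m;-2]+\sum_{i=0}^m\alpha_i\,\rho^2[i,-i;-1]+\sum_{\substack{1\le i\le m\\ i\text{ odd}}}\alpha_i\,\rho^2[i{-}1,-i;0],$$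
of homological degree $-1$. For $m=3$ the signs are $\alpha_3=\alpha_2=-1$, $\alpha_1=\alpha_0=1$, and
$$\begin{aligned}\omega={}&\rho(v,y)\rho(u,y)[4,-3;-2]+\rho^2[0,0;-1]+\rho^2[1,-1;-1]-\rho^2[2,-2;-1]-\rho^2[3,-3;-1]\\&+\rho^2[0,-1;0]-\rho^2[2,-3;0].\end{aligned}$$

**Proposition 13.** $[h]$ is divisible by $y$ in $H^0(\mathcal K)/\mathrm{tors}$. Hence $r=\varepsilon-2$.

**Proof.** **Step 1: the components of $d\omega$.** *Purpose: every component is divisible by $y^{n-1}$, except for one term $y^{n-2}h$.* Recall that $m$ is odd.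

- $(m{+}2,-m;-2)$: $d'$ is $\tau_{m+2}=v-y$, and $h(v,y)=0$, so we get $(v-y)\rho(v,y)\rho(u,y)=-ny^{n-1}\rho(u,y)$.
- $(m{+}1,1{-}m;-2)$: the sign is $(-1)^{m+1}=1$, and as $m\ge3$, $d''$ is multiplication by $u-y$ into a $W$-state, where $h(y,u)=0$. We get $(u-y)\rho(v,y)\rho(u,y)=-ny^{n-1}\rho(v,y)$.
- $(m{+}1,-m;-1)$: $d_E=\sigma$ with sign $-1$ gives $-(x_2-y_1)\rho^2$, and $d'$ from $(m,-m;-1)$, multiplication by $\tau_{m+1}=x_1-x_2$, gives $\alpha_m(x_1-x_2)\rho^2$. The sum is $-(x_1-y_1)\rho^2=ny^{n-1}\rho$.
- $(i,1{-}i;-1)$, $1\le i\le m$: for $i\ge2$, $d'$ from $(i-1,1-i;-1)$ and $d''$ from $(i,-i;-1)$ give $\alpha_{i-1}\tau_i\rho^2+(-1)^i\alpha_i\tau_i\rho^2=0$. For $i=1$, $\chi_0:1\mapsto1$ and $\chi_1:1\mapsto1$ give $\alpha_0\rho^2-\alpha_1\rho^2=0$ in $B$.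
- $(i,-i;0)$, $i$ odd: $d_E$ gives $\alpha_i(x_1-x_2)\rho^2$, and $d'$ from $(i-1,-i;0)$ gives $\alpha_i(x_2-y_1)\rho^2$ (for $i\ge3$ as $\tau_i=x_2-y_1$, for $i=1$ via $\chi_0:1\mapsto x_2-y_1$). The sum is $\alpha_i(x_1-y_1)\rho^2=-n\alpha_iy^{n-1}\rho$.
- $(k,-k;0)$, $k$ even, $2\le k\le m-1$: $d_E$ gives $\alpha_k(x_1-x_2)\rho^2$, and $d''$ from $(k,-k-1;0)$, with sign $(-1)^k=1$ and $\tau_{k+1}=x_2-y_1$, gives $\alpha_{k+1}(x_2-y_1)\rho^2$. As $\alpha_k=\alpha_{k+1}$, the sum is $-n\alpha_ky^{n-1}\rho$.
- $(0,0;0)$: $d_E$ from $(0,0;-1)$ is $x_1-x_2=0$. From $(0,-1;0)$, $\chi_1:1\mapsto x-y$ gives $\alpha_1(x-y)\rho^2\in AA$. In $AA$ we have $(x-y)\rho=h-ny^{n-1}$, and $xh=yh$ gives $h\rho(x,y)=h\rho(y,y)=\binom n2y^{n-2}h$, so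
$$\alpha_1(x-y)\rho^2=\alpha_1\Big(\tbinom n2\,y^{n-2}h-ny^{n-1}\rho\Big).$$

There are no other components: the $d'$- and $d''$-images of the terms at $(i,-i;-1)$ lie at $(i+1,-i;-1)$ and $(i,1-i;-1)$, those of the terms at $(i-1,-i;0)$ lie at $(i,-i;0)$ and $(i-1,1-i;0)$, and all of these are listed. Hence for some chain $\zeta$
$$d\omega=y^{n-2}\Big(\alpha_1\tbinom n2\,h+y\,\zeta\Big),\qquad\alpha_1=\pm1. \tag{5}$$

**Step 2: from chains to homology.** All chain modules are free over $\mathbb C[y]$. Applying $d$ to (5) and cancelling $y^{n-2}$ gives $d\big(\alpha_1\binom n2h+y\zeta\big)=0$. As $dh=0$, also $d\zeta=0$. By (5), $y^{n-2}$ kills $\alpha_1\binom n2[h]+y[\zeta]$, so this class is torsion in $H^0(\mathcal K)$. Since $\binom n2\ne0$, the class $[h]$, which is nonzero in $H^0(\mathcal K)/\mathrm{tors}\cong\mathbb C[y]\langle r\rangle$ and has degree $\varepsilon$, is divisible by $y$ there. Thus $r\le\varepsilon-2$, and Proposition 12 gives $r=\varepsilon-2$. $\square$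

**Proof of Theorem 1.** By (2) and Proposition 13,
$$s_n(K(\ell,m))=r+(n-1)=(n-1)(m-\ell+1)-2+(n-1)=-(n-1)(\ell-m-2)-2. \qquad\square$$
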